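
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Bijective projective morphisms that are not isomorphisms}


\begin{abstract}
An injective semilinear map $V\to V'$, whose ring morphism $\sigma\colon K\to K'$ need
not be surjective, induces a projective morphism $\mathbb P(V)\to\mathbb P(V')$.
We show that a bijective projective morphism between projective spaces of
dimension at least $2$ need not be a projective isomorphism; this settles in the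
negative a question of Sancho de Salas. The simplest example is built over
$\mathbb F_2\subset\mathbb F_2(t)$, one point at a time. We then determine how
small a counterexample can be. If $\mathbb P(V')$ has finite dimension at least $1$ and
$\dim\mathbb P(V)<2\dim\mathbb P(V')$, every bijective projective morphism is an
isomorphism, and this bound is sharp; in particular there is a bijective
non-isomorphism $\mathbb P^{4}(K)\to\mathbb P^2(F)$ over suitable division rings.
If $K'$ is commutative, there are no finite-dimensional counterexamples. If moreover
$K'$ is countable and $V'$ has at most countable dimension, at least $2$, then a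
bijective non-isomorphism onto $\mathbb P(V')$ with $\sigma$ the inclusion
$K\subsetneq K'$ exists precisely when $[K':K]=\infty$.
\end{abstract}

\section{The question and the results}

Vector spaces are left vector spaces over division rings, and dimension means left
dimension; for division rings $K\subset K'$ we write $[K':K]=\dim_KK'$. The
\emph{projectivization} $\mathbb P(V)$ of $V$ is the set of one-dimensional
subspaces $\langle v\rangle$ of $V$. Its subspaces are the sets $\mathbb P(W)$,
$W\subset V$ a vector subspace, with $\dim\mathbb P(W)=\dim W-1$; the lines are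
those with $\dim W=2$. We write $\mathbb P^m(K)=\mathbb P(K^{m+1})$.

Let $V$ and $V'$ be vector spaces over $K$ and $K'$. A map $\Phi\colon V\to V'$ is
\emph{semilinear} if it is additive and there is a ring morphism
$\sigma\colon K\to K'$ with $\Phi(\lambda v)=\sigma(\lambda)\Phi(v)$ for all
$\lambda\in K$, $v\in V$. It is a \emph{semilinear isomorphism} if both $\Phi$ and
$\sigma$ are bijective. An injective semilinear map induces a map
\[
\phi\colon\mathbb P(V)\to\mathbb P(V'),\qquad
\langle v\rangle\mapsto\langle\Phi(v)\rangle,
\]
called a \emph{projective morphism}; a \emph{projective isomorphism} is a map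
induced in this way by a semilinear isomorphism.

A projective morphism sends collinear points to collinear points, but the image of a
line may be only a proper part of a line, because $\sigma$ need not be surjective. The
basic situation is the following. Let $K\subset K'$ be division rings, $V'$ a
$K'$-space and $V\subset V'$ a $K$-subspace. The inclusion $V\to V'$ is semilinear and
induces the projective morphism $\phi\colon\mathbb P(V)\to\mathbb P(V')$,
$Kv\mapsto K'v$. By a \emph{$K'$-line} we mean a one-dimensional $K'$-subspace $K'v'$
of $V'$, that is, a point of $\mathbb P(V')$. The map $\phi$ is surjective exactly when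
$V$ meets every $K'$-line nontrivially, and injective exactly when no intersection
$V\cap K'v'$ contains two $K$-independent vectors. We call $V$
\begin{itemize}
\item \emph{thin} if $\dim_K(V\cap K'v')\le1$ for all $0\ne v'\in V'$;
\item \emph{transversal} if
\begin{equation}\label{eq:transversal}
\dim_K(V\cap K'v')=1\quad\text{for all }0\ne v'\in V'.
\end{equation}
\end{itemize}
So $\phi$ is injective iff $V$ is thin, and bijective iff $V$ is transversal. Over
$\mathbb R\subset\mathbb C$, the subspace $\mathbb R^n\subset\mathbb C^n$ is thin,
and gives the injection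
$\mathbb P^{n-1}(\mathbb R)\to\mathbb P^{n-1}(\mathbb C)$, which is not
surjective for $n\ge2$; the real vector space
$\mathbb C^n$ itself meets every complex line, but in real dimension $2$, so its
morphism is surjective and not injective. The two requirements pull in opposite
directions: to reach all points of $\mathbb P(V')$ with few scalars, $V$ must be
large, and a large $V$ tends to contain several independent vectors over one point. Can
they be balanced when $K\ne K'$? Sancho de Salas \cite{Sancho} states as unknown whether
every bijective projective morphism between projective spaces of dimensions $\ge2$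
is a projective isomorphism.

The first example to try suggests that it is: over $\mathbb R\subset\mathbb C$ no
balance is possible (Example~\ref{ex:RC}). Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $K=\mathbb F_2\subset K'=\mathbb F_2(t)$ and $V'=K'^3$. There is a transversal
$\mathbb F_2$-subspace $V\subset V'$. The resulting
$\phi\colon\mathbb P(V)\to\mathbb P(V')$ is a bijective projective morphism with
$\dim\mathbb P(V')=2$ and $\dim\mathbb P(V)=\infty$, and it is not a projective
isomorphism.
\end{theorem}

The idea is to build $V$ greedily: at each point of $\mathbb P(V')$ not yet reached,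
one vector is added to $V$. Its direction is prescribed, but its scalar factor is
free, and each possible coincidence excludes only one scalar. Counting gives the
following generalization, in which the axiom of choice is used.

\begin{theorem}\label{thm:cardinality}
Let $K\subset K'$ be division rings with $K'$ infinite, $|K|<|K'|$, and let
$2\le\dim V'\le|K'|$. Then some $K$-subspace $V\subset V'$ is transversal, and the
resulting bijective projective morphism is not a projective isomorphism.
\end{theorem}

For instance, $\mathbb Q\subset\mathbb R$ and $V'=\mathbb R^3$ give a bijection from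
a rational projective space onto the real projective plane. All these examples have
infinite-dimensional source: if $\dim_KV<\infty$, then $V$ is finite or $|V|=|K|$, so
$|V|<|K'|\le|\mathbb P(V')|$ and $\phi$ is not surjective. The next result says how far
the dimension of the source can be reduced.

\begin{theorem}\label{thm:bound}
\begin{enumerate}
\item[(i)] Let $\phi\colon\mathbb P(V)\to\mathbb P(V')$ be a bijective projective
morphism with $1\le\dim\mathbb P(V')<\infty$. If
$\dim\mathbb P(V)<2\dim\mathbb P(V')$, then $\phi$ is a projective isomorphism.
\item[(ii)] For every $n\ge2$ there are division rings $K\subsetneq F$ and a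
transversal $K$-subspace $V\subset F^n$ with $\dim_KV=2n-1$. It gives a bijective
projective morphism $\mathbb P(V)\to\mathbb P(F^n)$ that is not a projective
isomorphism, with $\dim\mathbb P(V)=2n-2=2\dim\mathbb P(F^n)$.
\end{enumerate}
\end{theorem}

With $n=3$ this is a counterexample $\mathbb P^4(K)\to\mathbb P^2(F)$ in finite
dimension. Noncommutativity is essential here.

\begin{theorem}\label{thm:commutative}
Let $K'$ be commutative.
\begin{enumerate}
\item[(i)] Let $\phi\colon\mathbb P(V)\to\mathbb P(V')$ be a bijective projective
morphism with $\dim V'\ge2$. If $\dim V<\infty$, or $[K':\sigma(K)]<\infty$, or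
$\phi^{-1}(L')$ is a finite-dimensional subspace for some line $L'$ of
$\mathbb P(V')$, then $\phi$ is a projective isomorphism.
\item[(ii)] Let $K'$ be countable, $K\subsetneq K'$ a subfield and
$2\le\dim V'\le\aleph_0$. A transversal $K$-subspace $V\subset V'$ exists if and only
if $[K':K]=\infty$. The resulting bijective projective morphism is then not a
projective isomorphism.
\end{enumerate}
\end{theorem}

Part (i) also shows that the hypothesis that $K'$ be infinite cannot be dropped in
Theorem~\ref{thm:cardinality}: for finite fields $K\subsetneq K'$, such as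
$\mathbb F_2\subset\mathbb F_4$, there is no transversal subspace when $\dim V'\ge2$. We
do not decide whether transversal subspaces exist when $K'$ is commutative,
$[K':K]=\infty$ and $|K|=|K'|$ is uncountable, nor do we classify the pairs of
noncommutative division rings that admit them.

Section~\ref{sec:reform} reduces everything to transversal subspaces and shows that,
after this reduction and for $\dim V'\ge2$, $\phi$ is an isomorphism only when $K=K'$.
Section~\ref{sec:greedy} carries out the greedy construction, Section~\ref{sec:bound}
proves the dimension bound and its sharpness, and Section~\ref{sec:comm} treats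
commutative fields.

\section{Transversal subspaces}\label{sec:reform}

\textbf{Reduction to inclusions.} Let $\Phi\colon V\to V'$ be injective and
semilinear with $V\ne0$. For $v\ne0$ we have $\sigma(1)\Phi(v)=\Phi(v)\ne0$, so
$\sigma(1)=1$ and $\sigma$ is injective, its kernel being a proper ideal of a
division ring. Hence $\Phi\colon V\to\Phi(V)$, with $\sigma\colon K\to\sigma(K)$, is
a semilinear isomorphism onto a $\sigma(K)$-subspace of $V'$. Composing with a
projective isomorphism changes neither bijectivity nor the property of being a
projective isomorphism, and semilinear isomorphisms preserve dimensions. So we may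
replace $K$ and $V$ by $\sigma(K)$ and $\Phi(V)$:
from now on $K\subset K'$ is a division subring, $V\subset V'$ is a $K$-subspace,
$\phi(Kv)=K'v$, and bijectivity of $\phi$ is condition \eqref{eq:transversal}.

\textbf{Restriction to subspaces.} Let $V$ be transversal in $V'$, let
$W'\subset V'$ be a $K'$-subspace and put $W=W'\cap V$. For $0\ne v'\in W'$ we have
$W\cap K'v'=V\cap K'v'$. So $W$ is transversal in $W'$, and
$\phi^{-1}(\mathbb P(W'))=\mathbb P(W)$. Moreover $W$ contains a nonzero vector of
each $K'$-line of $W'$, so it spans $W'$ over $K'$, and
\begin{equation}\label{eq:span}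
\dim_K(W'\cap V)\ge\dim_{K'}W'.
\end{equation}

The next lemma identifies the isomorphisms. Note that condition (b) involves only one
line: if $V$ is transversal and $\phi$ fails to be an isomorphism, then \emph{no} line
is mapped onto a line.

\begin{lemma}\label{lem:iso}
Let $V$ be transversal in $V'$ and $\dim V'\ge2$. The following are equivalent:
\begin{enumerate}
\item[(a)] $\phi$ is a projective isomorphism;
\item[(b)] some line of $\mathbb P(V)$ is mapped onto a line of $\mathbb P(V')$;
\item[(c)] $\dim_K(U'\cap V)=2$ for some $2$-dimensional $U'\subset V'$;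
\item[(d)] $K=K'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(d)$\Rightarrow$(a),(c): if $K=K'$, then $V\cap K'v'=K'v'$ for all $v'$, so $V=V'$ and
$\phi$ is the identity; any $2$-dimensional $U'$ satisfies (c).

(a)$\Rightarrow$(b): by \eqref{eq:span}, $\dim_KV\ge2$, so $V$ has a $2$-dimensional
subspace $W$. If $\phi$ is induced by a semilinear isomorphism $\Psi$, it maps
$\mathbb P(W)$ onto the line $\mathbb P(\Psi(W))$.

(c)$\Rightarrow$(b): $U'\cap V$ is transversal in $U'$, so $\phi$ maps the line
$\mathbb P(U'\cap V)$ onto $\mathbb P(U')$.

(b)$\Rightarrow$(d): let $W=Kw_1\oplus Kw_2\subset V$ have image $\mathbb P(U')$ with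
$\dim U'=2$. Since $\phi$ is injective, $w_1,w_2$ are $K'$-independent, hence a basis
of $U'$. Let $t\in K'$. The point $K'(w_1+tw_2)$ is the image of a point of
$\mathbb P(W)$, so there are $a,b\in K$ and $0\ne\nu\in K'$ with
$aw_1+bw_2=\nu(w_1+tw_2)$. Comparing coefficients, $\nu=a\ne0$ and
$t=a^{-1}b\in K$.
\end{proof}

The hypothesis $\dim V'\ge2$ is needed: if $\dim V'=1$, then (b) and (c) never hold,
while every $V=Kv'$ with $v'\ne0$ is transversal, whatever $K\subset K'$ is.

\begin{example}[$\mathbb R\subset\mathbb C$]\label{ex:RC}
No real subspace $U\subset\mathbb C^2$ is transversal. By \eqref{eq:span} we would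
have $\dim_{\mathbb R}U\ge2$. If $\dim_{\mathbb R}U=2$, Lemma~\ref{lem:iso} gives
$\mathbb R=\mathbb C$; concretely, $U=\mathbb Ru_1+\mathbb Ru_2$ with $u_1,u_2$ a
complex basis, and $U$ misses the line $\mathbb C(u_1+iu_2)$. If
$\dim_{\mathbb R}U\ge3$, then $U\cap iU\ne0$, because $3+3>4$. This intersection is
stable under $i$, so it contains a complex line; that line meets $U$ in real dimension
$2$. By restriction to a plane, $\mathbb C^n$ has no transversal real subspace for any
$n\ge2$.
\end{example}

This argument uses both $[\mathbb C:\mathbb R]<\infty$ and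
commutativity. The first will be dropped in Section~\ref{sec:greedy}, the second in
Section~\ref{sec:bound}.

\section{Building a transversal subspace one point at a time}\label{sec:greedy}

Suppose a thin subspace $X\subset V'$ meets the $K'$-line $K'v'$ only in $0$. To repair
this we must add some $\lambda v'$ with $0\ne\lambda\in K'$. The danger is that the new
vectors $a\lambda v'+w$ ($a\in K$, $w\in X$) bring two independent vectors over another
point. The scalar $\lambda$ is what we can choose. We first look at a case by hand.

\begin{example}\label{ex:F2}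
Let $K=\mathbb F_2$, $K'=\mathbb F_2(t)$, $V'=K'^2$ and $X=\mathbb F_2^2$. A nonzero
vector $(x,y)$ lies over the point with slope $y/x$, so the three nonzero vectors of
$X$ have slopes $0,\infty,1$ and $X$ is thin. The point of slope $t$ is missing. Adding
$v'=(1,t)$ itself fails: $(1,t)+(1,0)=(0,t)$ lies over the same point as $(0,1)$. Let us
add $\lambda(1,t)$ instead. The vector $\lambda(1,t)+(a,b)$, with $a,b\in\mathbb F_2$,
is a multiple of
\[
(1,0)\iff\lambda t=b,\qquad (0,1)\iff\lambda=a,\qquad
(1,1)\iff\lambda(1+t)=a+b .
\]
So only $\lambda\in\{0,1,1/t,1/(1+t)\}$ is forbidden. For $\lambda=t$ the seven nonzero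
vectors of $X+\mathbb F_2(t,t^2)$ have the seven distinct slopes
$0,\ \infty,\ 1,\ t,\ t^2/(t+1),\ (t^2+1)/t,\ t+1$.
\end{example}

In general, let $X\subset V'$ be thin and $v'\ne0$ with $X\cap K'v'=0$, and put
\[
\Lambda(X,v')=\{\lambda\in K':\ \lambda v'+w_3\in K'w_4\text{ for some }
w_3,w_4\in X,\ w_4\ne0\}.
\]

\begin{lemma}\label{lem:step}
If $0\ne\lambda\notin\Lambda(X,v')$, then $X+K\lambda v'$ is thin. Moreover
$|\Lambda(X,v')|\le|X|^2$.
\end{lemma}

\begin{proof}
If $X+K\lambda v'$ is not thin, it has a $2$-dimensional $K$-subspace $P$ contained
in one $K'$-line. As $X$ has codimension at most $1$ in $X+K\lambda v'$, there is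
$0\ne w_4\in P\cap X$. As $X$ is thin, $P\not\subset X$, so $P$ contains a vector
$a\lambda v'+w$ with $0\ne a\in K$ and $w\in X$; multiplying by $a^{-1}$ we obtain
$\lambda v'+w_3\in P$ with $w_3=a^{-1}w\in X$. Both vectors lie on one $K'$-line and
$w_4\ne0$, so $\lambda v'+w_3\in K'w_4$ and $\lambda\in\Lambda(X,v')$.

For the second claim, fix $w_3$ and $w_4\ne0$ in $X$. If two scalars
$\lambda_1\ne\lambda_2$ satisfied the condition, then
$0\ne(\lambda_1-\lambda_2)v'\in K'w_4$, so $w_4\in K'v'$, contrary to
$X\cap K'v'=0$. Each pair $(w_3,w_4)$ thus contributes at most one scalar.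
\end{proof}

The union of a chain of thin subspaces is thin, because two vectors that violate
thinness already lie in one member of the chain.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $\mathbb P(V')$ is countably infinite; list its points as
$K'v'_1,K'v'_2,\dots$ and put $V_0=0$. Let a finite thin subspace $V_j$ be given. If
$V_j\cap K'v'_{j+1}\ne0$, put $V_{j+1}=V_j$. Otherwise $\Lambda(V_j,v'_{j+1})$ is
finite by Lemma~\ref{lem:step} while $K'$ is infinite. Choose
$0\ne\lambda\notin\Lambda(V_j,v'_{j+1})$ and put
$V_{j+1}=V_j+\mathbb F_2\lambda v'_{j+1}$, which is finite and thin.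

The union $V=\bigcup_jV_j$ is thin and meets every $K'v'_j$ nontrivially, so it is
transversal and $\phi$ is bijective. As $\mathbb P(V')$ is infinite, so is $V$, and
$\dim\mathbb P(V)=\infty$. As $K\ne K'$, Lemma~\ref{lem:iso} shows that $\phi$ is not a
projective isomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cardinality}]
Let $\kappa=|K'|$. As $\dim V'\le\kappa$ and $\kappa$ is infinite,
$|\mathbb P(V')|\le|V'|\le\kappa$. Index the points of $\mathbb P(V')$ by the ordinals
$\alpha<\kappa$, with repetitions if necessary, as $K'v'_\alpha$. Define an increasing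
chain of thin subspaces by $V_0=0$, by unions at limit ordinals, and by the following
step. If $V_\alpha\cap K'v'_\alpha\ne0$, put $V_{\alpha+1}=V_\alpha$. Otherwise put
$V_{\alpha+1}=V_\alpha+K\lambda v'_\alpha$ with
$0\ne\lambda\notin\Lambda(V_\alpha,v'_\alpha)$.

By Lemma~\ref{lem:step}, such a $\lambda$ exists if $|V_\alpha|^2<\kappa$. At most one
basis vector is added at each step, so $\dim_KV_\alpha\le|\alpha|$. If
$\kappa=\aleph_0$, then $K$ and $\alpha$ are finite, so $V_\alpha$ is finite. If
$\kappa>\aleph_0$, then $|V_\alpha|\le\max(|K|,|\alpha|,\aleph_0)<\kappa$, and hence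
$|V_\alpha|^2<\kappa$.

The union $\bigcup_{\alpha<\kappa}V_\alpha$ is thin and meets every $K'$-line
nontrivially, so it is transversal, and Lemma~\ref{lem:iso} applies since $K\ne K'$.
\end{proof}

Both cardinality hypotheses enter in this count: $|K|<|K'|$ keeps the forbidden set
smaller than $K'$, and $\dim V'\le|K'|$ makes the number of earlier steps smaller than
$|K'|$ at each stage.

\section{The sharp dimension bound}\label{sec:bound}

\subsection{The lower bound}

\begin{proof}[Proof of Theorem~\ref{thm:bound}(i)]
Suppose that $\phi$, given by a transversal $V\subset V'$, is not an isomorphism. We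
show by induction on $m\ge1$ that
\[
\dim_K(W'\cap V)\ge2m-1\quad\text{for every $m$-dimensional }W'\subset V'.
\]
For $m=1$ this is \eqref{eq:transversal}. For $m=2$ the dimension is at least $2$ by
\eqref{eq:span} and different from $2$ by Lemma~\ref{lem:iso}(c), hence at least $3$.
Let $m\ge3$. Choose a hyperplane $H'$ of $W'$ and a $2$-dimensional $U'\subset W'$ not
contained in $H'$. Then $\dim_{K'}(H'\cap U')=1$, so $H'\cap V$ and $U'\cap V$
intersect in $H'\cap U'\cap V$, which has $K$-dimension $1$. Both are contained in
$W'\cap V$, so
\[
\dim_K(W'\cap V)\ge(2m-3)+3-1=2m-1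
\]
(if one of them is infinite-dimensional, there is nothing to prove). For $W'=V'$ we
obtain $\dim\mathbb P(V)\ge2\dim V'-2=2\dim\mathbb P(V')$.
\end{proof}

\subsection{Hyperplanes over extensions of degree two}

To attain the bound we need a transversal $V\subset F^n$ with $\dim_KV=2n-1$. If
$[F:K]=2$, then $\dim_KF^n=2n$ and $V$ must be a $K$-hyperplane. In
Example~\ref{ex:RC}, a real hyperplane of $\mathbb C^2$ always contained a complex
line. To see whether this persists, let $\operatorname{Hom}_K(F,K)$ be the group of
left $K$-linear maps $F\to K$. It is a left $F$-vector space by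
\[
(\mu f)(x)=f(x\mu)\qquad(\mu,x\in F).
\]

\begin{lemma}\label{lem:hyperplane}
Let $K\subset F$ be division rings with $[F:K]=2$, let $h\colon F^n\to K$ be nonzero
and left $K$-linear, and put $h_i(x)=h(xe_i)$, where $e_1,\dots,e_n$ is the standard
basis. Then $V=\ker h$ has $K$-dimension $2n-1$, and it is transversal if and only if
$h_1,\dots,h_n\in\operatorname{Hom}_K(F,K)$ are left linearly independent over $F$.
\end{lemma}

\begin{proof}
The image of $h$ is a nonzero left $K$-subspace of $K$, so $h$ is onto and
$\dim_KV=2n-1$. Let $0\ne v=(v_1,\dots,v_n)\in F^n$. Then $\dim_KFv=2$, and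
$V\cap Fv=\ker(h|_{Fv})$ has dimension $1$ unless $h(Fv)=0$, in which case it has
dimension $2$. Now
\[
h(xv)=\sum_ih_i(xv_i)=\Bigl(\sum_iv_ih_i\Bigr)(x),
\]
so $h(Fv)=0$ if and only if $\sum_iv_ih_i=0$.
\end{proof}

If $F$ is commutative, then $\operatorname{Hom}_K(F,K)$ has $K$-dimension $2$, hence
$F$-dimension $1$, and the lemma excludes every $n\ge2$. If $F$ is not commutative,
the dimension $2$ of the dual refers to the \emph{right} $K$-structure
$(fk)(x)=f(x)k$. The \emph{left} $F$-structure is a different one, and its dimension
can be larger. We look for a functional $d$ and elements $k_i\in K$ such that the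
functionals $h_i=dk_i$ are left $F$-independent.

\subsection{Twisted derivations of square zero}

To decide whether $\sum_iv_i(dk_i)=0$ we must be able to compute $d(xv_i)$, so we ask
for a product rule. It also produces the subring $K$, as the kernel of $d$, and the
condition $d\circ d=0$ then forces $[F:K]=2$.

\begin{proposition}\label{prop:criterion}
Let $F$ be a division ring, $\tau\colon F\to F$ a ring endomorphism with $\tau(1)=1$,
and $d\colon F\to F$ additive and nonzero with
\begin{equation}\label{eq:leibniz}
d(xy)=d(x)\tau(y)+x\,d(y),\qquad d\circ d=0.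
\end{equation}
Then $K=\ker d$ is a division subring of $F$ with $[F:K]=2$. If $n\ge1$ and
$k_1,\dots,k_n\in K$ are left linearly independent over $\tau(F)$, then
\[
V=\Bigl\{v\in F^n:\ \sum_{i=1}^nd(v_i)k_i=0\Bigr\}
\]
is a transversal $K$-subspace of $F^n$ with $\dim_KV=2n-1$.
\end{proposition}

\begin{proof}
From $d(1)=d(1)+d(1)$ we get $1\in K$, and \eqref{eq:leibniz} shows that $K$ is closed
under products. For $x\ne0$, expanding $0=d(1)=d(x^{-1}x)$ gives
$d(x^{-1})=-x^{-1}d(x)\tau(x)^{-1}$, so $K$ is closed under inverses. For $k\in K$ we
have $d(kx)=d(k)\tau(x)+k\,d(x)=k\,d(x)$, so $d$ is left $K$-linear. Since $d\circ d=0$, its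
image is a nonzero left $K$-subspace of $K$, hence equals $K$. Thus
$[F:K]=\dim_K\ker d+\dim_Kd(F)=2$. Choose $s\in F$ with $d(s)=1$.

Put $h(v)=\sum_id(v_i)k_i$. This is a left $K$-linear map $F^n\to K$, and
$h_i(x)=d(x)k_i$. It is nonzero, since $h_1(s)=k_1\ne0$. By
Lemma~\ref{lem:hyperplane} we must show that $\sum_iv_ih_i=0$ implies $v=0$. For
$x\in F$,
\[
\Bigl(\sum_iv_ih_i\Bigr)(x)=\sum_id(xv_i)k_i
=d(x)\sum_i\tau(v_i)k_i+x\sum_id(v_i)k_i .
\]
If this vanishes for all $x$, then $x=1$ gives $\sum_id(v_i)k_i=0$, and $x=s$ then
gives $\sum_i\tau(v_i)k_i=0$. By independence all $\tau(v_i)$ are $0$. As $\tau$ is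
injective, $v=0$.
\end{proof}

\begin{example}
Let $F=\mathbb C$, let $\tau$ be complex conjugation and $d(x)=\operatorname{Im}x$.
For $x=a+bi$ and $y=c+ei$ with real $a,b,c,e$,
\[
d(x)\tau(y)+x\,d(y)=b(c-ei)+(a+bi)e=bc+ae=\operatorname{Im}(xy),
\]
and $d\circ d=0$. So \eqref{eq:leibniz} holds, with $K=\mathbb R$. But
$\tau(F)=F$, so only $n=1$ is possible. What is missing is room: $K$ must contain many
elements that are independent over $\tau(F)$, so $\tau$ must be far from surjective.
\end{example}

\subsection{A division ring with enough room}

We take the freest situation. The division ring will be generated by elements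
$x_i,y_i$ ($i\ge0$), with $\tau$ the shift of indices and $d(x_i)=\pm y_i$,
$d(y_i)=0$. Then $y_0$ lies in $\ker d$ and is not involved in the image of $\tau$; we
shall show that its powers are independent over $\tau(F)$. In this subsection ring
homomorphisms preserve $1$.

Let $B=\mathbb Q\langle x_i,y_i:i\ge0\rangle$ be the free associative algebra. A square
matrix over $B$, say $m\times m$, is \emph{full} if it is not a product of an
$m\times r$ and an $r\times m$ matrix over $B$ with $r<m$. We use the following theorem
of P.~M.~Cohn (\cite[\S4.5]{CohnSkew}, \cite[\S7.5]{CohnFree}): $B$ embeds in a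
division ring $F$, its universal field of fractions, such that
\begin{itemize}
\item all full matrices over $B$ are invertible over $F$;
\item every ring homomorphism $B\to S$ which makes all full matrices invertible over
$S$ extends uniquely to a ring homomorphism $F\to S$.
\end{itemize}
We refer to the second item as the universal property. In particular, two
homomorphisms $F\to S$ that agree on $B$ are equal: by the first item, their common
restriction to $B$ makes all full matrices invertible over $S$, so uniqueness applies.

\textbf{$F$ is generated by $B$ as a division ring.} Let $F_0\subset F$ be the division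
subring generated by $B$. A square matrix over $F_0$ that is invertible over $F$ is
invertible over $F_0$; otherwise it would have a nonzero kernel vector over $F_0$, hence
over $F$. So full matrices over $B$ are invertible over $F_0$, and the inclusion
$B\subset F_0$ extends to $F\to F_0$. Composed with $F_0\subset F$ it agrees on $B$ with
$\mathrm{id}_F$, so it is $\mathrm{id}_F$, and $F_0=F$.

\textbf{The endomorphism $\tau$.} Let $\tau_0\colon B\to B$ be the $\mathbb Q$-algebra
map with $x_i\mapsto x_{i+1}$ and $y_i\mapsto y_{i+1}$. It has a left inverse
$\rho\colon B\to B$, given by $x_0,y_0\mapsto0$, $x_{i+1}\mapsto x_i$,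
$y_{i+1}\mapsto y_i$. If $P$ is $m\times m$ and $\tau_0(P)=QR$ with inner dimension
$r<m$, then $P=\rho(Q)\rho(R)$ is not full. Hence $\tau_0$ preserves fullness,
and by the universal property it extends to $\tau\colon F\to F$.

\textbf{The twisted derivation $d$.} The product rule in \eqref{eq:leibniz} says
exactly that $x\mapsto\begin{pmatrix}x&d(x)\\0&\tau(x)\end{pmatrix}$ is
multiplicative. We therefore construct this homomorphism. Let $T_2(F)$ be the ring of upper
triangular $2\times2$ matrices over $F$, and let $\Delta_0\colon B\to T_2(F)$ be the
$\mathbb Q$-algebra map with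
\[
x_i\mapsto\begin{pmatrix}x_i&(-1)^iy_i\\0&x_{i+1}\end{pmatrix},\qquad
y_i\mapsto\begin{pmatrix}y_i&0\\0&y_{i+1}\end{pmatrix}.
\]
Then $\Delta_0(b)=\begin{pmatrix}b&d_0(b)\\0&\tau_0(b)\end{pmatrix}$ with an additive
map $d_0$. Let $P$ be a full $m\times m$ matrix over $B$, and regard $\Delta_0(P)$ as a
$2m\times2m$ matrix over $F$. After the same permutation of
rows and columns, which collects the $(1,1)$ entries, the $(1,2)$ entries and the
$(2,2)$ entries into blocks, $\Delta_0(P)$ becomes
\[
\begin{pmatrix}P&d_0(P)\\0&\tau_0(P)\end{pmatrix},\quad\text{with inverse}\quad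
\begin{pmatrix}P^{-1}&-P^{-1}d_0(P)\tau_0(P)^{-1}\\0&\tau_0(P)^{-1}\end{pmatrix}
\]
over $F$, since $P$ and $\tau_0(P)$ are full. The inverse has the same block shape, so
undoing the permutation gives an inverse of $\Delta_0(P)$ over $T_2(F)$. Hence
$\Delta_0$ extends to $\Delta\colon F\to T_2(F)$. Its diagonal entries are
homomorphisms $F\to F$ which extend the inclusion $B\subset F$ and $\tau_0$; by uniqueness they
are $\mathrm{id}$ and $\tau$. So
$\Delta(x)=\begin{pmatrix}x&d(x)\\0&\tau(x)\end{pmatrix}$ with an additive map $d$, and
multiplicativity of $\Delta$ is the rule $d(xy)=d(x)\tau(y)+x\,d(y)$. Moreover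
$d(x_0)=y_0\ne0$.

\textbf{$d\circ d=0$.} Applying $d$ twice to a product produces a cross term, which we
now compute. Put $E=d\tau+\tau d$. Then
\begin{align}
E(xy)&=\bigl[d\tau(x)\,\tau^2(y)+\tau(x)\,d\tau(y)\bigr]
+\bigl[\tau d(x)\,\tau^2(y)+\tau(x)\,\tau d(y)\bigr]\notag\\
&=E(x)\tau^2(y)+\tau(x)E(y),\label{eq:E}\\
d^2(xy)&=d\bigl(d(x)\tau(y)\bigr)+d\bigl(x\,d(y)\bigr)\notag\\
&=d^2(x)\tau^2(y)+d(x)\,d\tau(y)+d(x)\,\tau d(y)+x\,d^2(y)\notag\\
&=d^2(x)\tau^2(y)+d(x)E(y)+x\,d^2(y).\label{eq:d2}
\end{align}
So we must control $E$ along with $d^2$, and this is the purpose of the signs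
$(-1)^i$. Let
\[
F_1=\{x\in F:\ E(x)=0=d^2(x)\}.
\]
By additivity and \eqref{eq:E}, \eqref{eq:d2}, this set is closed under sums,
negatives and products. It contains
\begin{itemize}
\item $\mathbb Q$: the product rule gives $d(1)=0$, and $d$, being additive on a
$\mathbb Q$-vector space, is $\mathbb Q$-linear, so $d(\mathbb Q)=0$; also $\tau$ fixes
$\mathbb Q$;
\item $y_i$: $d(y_i)=0$ and $d\tau(y_i)=d(y_{i+1})=0$;
\item $x_i$: $d\tau(x_i)=d(x_{i+1})=(-1)^{i+1}y_{i+1}=-\tau d(x_i)$, and
$d^2(x_i)=(-1)^id(y_i)=0$.
\end{itemize}
If $0\ne x\in F_1$ and $z=x^{-1}$, then \eqref{eq:E} for $zx=1$ gives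
$0=E(z)\tau^2(x)$, so $E(z)=0$, and \eqref{eq:d2} gives $0=d^2(z)\tau^2(x)$, so
$d^2(z)=0$. Thus $F_1$ is a division subring containing $B$, and $F_1=F$.

\textbf{Independence.} Since $y_0\in K=\ker d$ and $K$ is a division subring by
Proposition~\ref{prop:criterion}, all powers $y_0^i$ lie in $K$. We claim that
$y_0,y_0^2,\dots,y_0^n$ are left linearly
independent over $\tau(F)$. Let $\psi_0$ be the automorphism of $B$ which maps $y_0$ to
$2y_0$ and fixes all other generators. Automorphisms preserve fullness, so $\psi_0$
extends to $\psi\colon F\to F$. The homomorphisms $\psi\tau$ and $\tau$ agree on $B$,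
because $\tau(B)$ does not involve $y_0$; hence they agree on $F$, that is, $\psi$
fixes $\tau(F)$ elementwise. Let $\sum_{i=1}^nc_iy_0^i=0$ with $c_i\in\tau(F)$.
Applying $\psi^j$ we obtain
\[
\sum_{i=1}^n(2^i)^j\,c_iy_0^i=0\qquad(0\le j<n).
\]
The coefficients form a Vandermonde matrix with distinct rational nodes $2^i$, and
$\mathbb Q$ is central in $F$. So $c_iy_0^i=0$, and $c_i=0$, for all $i$.

\begin{proof}[Proof of Theorem~\ref{thm:bound}(ii)]
By the above, Proposition~\ref{prop:criterion} applies to $F$, $\tau$, $d$ and
$k_i=y_0^i$ for $1\le i\le n$. It gives a transversal $V\subset F^n$ with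
$\dim_KV=2n-1$, and $K\ne F$ because $[F:K]=2$. By Lemma~\ref{lem:iso} the resulting
bijection is not a projective isomorphism.
\end{proof}

The pair $K\subset F$ constructed here does not depend on $n$.

\section{Commutative fields}\label{sec:comm}

\subsection{Quotients of finite-dimensional spaces}

The greedy construction can go on as long as the forbidden scalars do not exhaust
$K'$. On the other hand, a finite-dimensional transversal subspace of $K'^2$ writes all
of $K'$ as quotients of elements from two finite-dimensional spaces. Both parts of
Theorem~\ref{thm:commutative} rest on one lemma.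

\begin{lemma}\label{lem:quotients}
Let $K'/K$ be an extension of commutative fields of infinite degree, and let
$S_1,T_1,\dots,S_r,T_r$ be finite-dimensional $K$-subspaces of $K'$. Then
\[
K'\ne\bigcup_{i=1}^r\{s/t:\ s\in S_i,\ 0\ne t\in T_i\}.
\]
\end{lemma}

\begin{proof}
Let $L$ be the field generated over $K$ by all $S_i$ and $T_i$; it contains the union. If
$L\ne K'$, we are done. Otherwise $K'$ is finitely generated over $K$. As it has
infinite degree, it is not algebraic over $K$, so it is a finite extension of a
rational function field $K(t_1,\dots,t_q)$ with $q\ge1$. The $t_q$-adic valuation of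
this field, trivial on $K(t_1,\dots,t_{q-1})$, extends to a discrete valuation $\nu$ of
the finite extension $K'$, and $\nu$ is trivial on $K$. If nonzero elements have
distinct $\nu$-values, any $K$-linear combination of them with nonzero coefficients has
as value the smallest of these; so they are $K$-independent. Hence $\nu$ takes only
finitely many values on $S_i\setminus0$ and on $T_i\setminus0$, and therefore on the
nonzero elements of the union. But $\nu(K'^\times)$ is infinite.
\end{proof}

\subsection{No finite-dimensional examples}

We restrict to one line of $\mathbb P(V')$. The lemma shows that $[K':K]$ is finite; then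
a bijection would need a subspace large enough to reach all points of this line, but
such a subspace contains two independent vectors over some point unless $K=K'$.

\begin{proof}[Proof of Theorem~\ref{thm:commutative}(i)]
In the setting of Section~\ref{sec:reform}, choose a $2$-dimensional $U'\subset V'$ and
put $U=U'\cap V$, so that $\phi^{-1}(\mathbb P(U'))=\mathbb P(U)$. Each of the three
hypotheses allows a choice with $m:=\dim_KU<\infty$: if $\dim V<\infty$ or
$[K':K]<\infty$, any $U'$ will do, in the second case because
$\dim_KU\le\dim_KU'=2[K':K]$; under the third hypothesis take $\mathbb P(U')=L'$. We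
show that $K=K'$; this suffices by Lemma~\ref{lem:iso}.

\emph{Step 1: $d:=[K':K]$ is finite.} Identify $U'$ with $K'^2$, and let $S,T\subset K'$
be the images of $U$ under the two coordinate projections; they are finite-dimensional
over $K$. Let $t\in K'$. By transversality there is $0\ne(x,y)=\nu(t,1)\in U$. Then
$y=\nu\ne0$ and $t=x/y$ with $x\in S$, $0\ne y\in T$. So $K'$ consists of such
quotients, and Lemma~\ref{lem:quotients} excludes $d=\infty$.

\emph{Step 2: $m\ge d+1$.} This says that $\mathbb P(U)$ must be large enough to cover
$\mathbb P(U')$. If $K$ is finite with $q$ elements, the bijection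
$\mathbb P(U)\to\mathbb P(U')$ gives
\[
q^m-1\ \ge\ \frac{q^m-1}{q-1}\ =\ 1+q^d ,
\]
so $q^m>q^d$ and $m\ge d+1$.

Let $K$ be infinite. Every nonzero vector of $U'\cong K^{2d}$ has the form $\lambda u$
with $0\ne\lambda\in K'$ and $u\in U$. Fix a $K$-basis of $K'$. Replacing
$(\lambda,u)$ by $(c\lambda,c^{-1}u)$ with $c\in K^\times$, we may assume that one of
the $d$ coordinates of $\lambda$ equals $1$. So $U'\setminus0$ is contained in the union
of the images of $d$ polynomial maps $K^{d-1}\times K^m\to K^{2d}$. Suppose
$d-1+m<2d$. For the $i$-th map, its $2d$ component polynomials in $d-1+m$ variables are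
algebraically dependent, so there is a nonzero polynomial $g_i$ in $2d$ variables that
vanishes on its image. The product of $g_1,\dots,g_d$ and one coordinate function is a
nonzero polynomial that vanishes on all of $K^{2d}$. This is impossible, as $K$ is
infinite. Hence $d-1+m\ge2d$.

\emph{Step 3: $U$ is too large unless $d=1$.} The codimension $c=2d-m$ of $U$ in $U'$
satisfies $c\le d-1$. If $c=0$, then $U=U'$, and \eqref{eq:transversal} gives $d=1$.
Suppose $c\ge1$ and write $U=\bigcap_{j=1}^c\ker\ell_j$ with $K$-linear maps
$\ell_j\colon U'\to K$. The map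
\[
U'\to\operatorname{Hom}_K(K',K),\qquad u\mapsto\bigl(\lambda\mapsto\ell_1(\lambda u)\bigr)
\]
is $K'$-linear for the action $(\mu f)(\lambda)=f(\lambda\mu)$. The target has
$K$-dimension $d$, so $K'$-dimension $1$, whereas $\dim_{K'}U'=2$. So there is
$u_0\ne0$ with $\ell_1(K'u_0)=0$. Then
$U\cap K'u_0=\bigcap_{j\ge2}\ker(\ell_j|_{K'u_0})$ has $K$-dimension at least
$d-(c-1)\ge2$, contrary to \eqref{eq:transversal}. Hence $c=0$, $d=1$ and $K=K'$.
\end{proof}

Step 3 generalizes the argument of Example~\ref{ex:RC}: a functional on $U'$ vanishes on
a whole $K'$-line, so one of the $c$ conditions defining $U$ is wasted there. In the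
noncommutative example of Theorem~\ref{thm:bound}(ii) with $n=2$ we have $d=2$, $m=3$
and $c=1$. The inequality of Step 2 is then an equality, and it is the
one-dimensionality of the dual that fails.

\subsection{Countable fields}

Here $|K|$ may equal $|K'|$, so the forbidden set of Lemma~\ref{lem:step} can no longer
be shown to be small by counting. Instead we show that it consists of quotients as in
Lemma~\ref{lem:quotients}.

\begin{proof}[Proof of Theorem~\ref{thm:commutative}(ii)]
If $[K':K]<\infty$ and $V$ were transversal, part (i) and Lemma~\ref{lem:iso} would give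
$K=K'$, a contradiction.

Let $[K':K]=\infty$. Since $V'$ is countable, so is $\mathbb P(V')$. We proceed as
in the proof of Theorem~\ref{thm:main}, with an increasing sequence of
finite-dimensional thin subspaces in place of finite ones. By Lemma~\ref{lem:step} it
remains to show: \emph{if $X\subset V'$ is finite-dimensional and thin and
$X\cap K'v'=0$, $v'\ne0$, then there is $0\ne\lambda\notin\Lambda(X,v')$.}

Fix a basis of $V'$. The coordinates of all elements of $X+Kv'$ vanish outside some
finite set $I$ of indices. Let $\lambda\in\Lambda(X,v')$, so
$\lambda v'+w_3\in K'w_4$ with $w_3,w_4\in X$ and $w_4\ne0$. Since $X\cap K'v'=0$, the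
vectors $v'$ and $w_4$ are $K'$-independent, and there are $i,j\in I$ with
$v'_iw_{4,j}-v'_jw_{4,i}\ne0$. On the other hand, the corresponding minor of
$\lambda v'+w_3$ and $w_4$ is zero:
\[
\lambda\,(v'_iw_{4,j}-v'_jw_{4,i})+(w_{3,i}w_{4,j}-w_{3,j}w_{4,i})=0 .
\]
So $\lambda=s/t$ with $s\in S_{ij}$ and $0\ne t\in T_{ij}$, where $S_{ij}$ and $T_{ij}$
are the $K$-spans of
\[
\{w_iz_j-w_jz_i:\ w,z\in X\}\quad\text{and}\quad\{v'_iw_j-v'_jw_i:\ w\in X\}.
\]
The first set consists of values of a $K$-bilinear map on $X\times X$, the second of
values of a $K$-linear map on $X$. As $\dim_KX<\infty$, both spans are finite-dimensional.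
Lemma~\ref{lem:quotients}, applied to the finitely many pairs $(S_{ij},T_{ij})$,
$i,j\in I$, together with the pair $(0,K)$, which accounts for the scalar $0$,
provides the required $\lambda$.

The union of the sequence is transversal. As $K\ne K'$, Lemma~\ref{lem:iso} shows that
the bijective morphism given by any transversal $V\subset V'$ is not a projective
isomorphism.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CohnSkew} P. M. Cohn, \emph{Skew Fields}, CUP, 1995.
\bibitem{CohnFree} P. M. Cohn, \emph{Free Ideal Rings and Localization in General
Rings}, CUP, 2006.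
\bibitem{Sancho} Juan B. Sancho de Salas, \emph{The Fundamental Theorem for locally
projective geometries}, arXiv:2207.07395 (2022).
\end{thebibliography}

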